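\title{The query complexity of support size estimation with conditional samples and mass evaluations}

\begin{abstract}
An oracle for a probability distribution $D$ on $\{1,\dots,n\}$ receives a set $S$ and returns the mass $D(S)$ together with a sample from $D$ conditioned on $S$. We show that estimating the support size of $D$ within a factor $1+\epsilon$, with probability at least $2/3$, takes $\Theta(\log\log n+\min(n,\epsilon^{-2}))$ queries for all $n\ge3$ and $\epsilon\in(0,1/2]$, and $\log_2\log_2 n+O_\epsilon(1)$ queries for fixed $\epsilon$. The lower bound proves the conjectured bound $\Omega(\log\log n+\epsilon^{-2}/\log(1/\epsilon))$, without the logarithmic loss. The support points of the hard distributions carry random weights on widely separated scales. The exact masses then reveal only a greedy linear basis of the membership vectors of the support points, and each query adds at most one element to this basis.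
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $D$ be a probability distribution on $[n]=\{1,\dots,n\}$ and let $\operatorname{supp}(D)=\{x: D(x)>0\}$. For $S\subseteq[n]$ with $D(S)>0$, let $D_S$ be $D$ conditioned on $S$: $D_S(x)=D(x)/D(S)$ for $x\in S$ and $D_S(x)=0$ otherwise. In the \textsc{Cond-Eval} model an algorithm adaptively queries arbitrary sets $S\subseteq[n]$. The oracle reveals the exact number $D(S)$ and, if $D(S)>0$, also returns a sample from $D_S$, independent of all previous samples. The algorithm has an internal random seed, independent of the oracle; for each fixed seed, the next query and the final output are functions of the responses so far.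

Throughout, $\epsilon\in(0,1/2]$. A number $\hat s$ is a \emph{$(1+\epsilon)$-approximation} of $k$ if $k/(1+\epsilon)\le\hat s\le(1+\epsilon)k$. An algorithm is a \emph{$(1+\epsilon)$-estimator} if for every distribution $D$ on $[n]$ its output is a $(1+\epsilon)$-approximation of $|\operatorname{supp}(D)|$ with probability at least $2/3$. Its query complexity is the maximum number of queries over all $D$ and all runs, and $q^*(n,\epsilon)$ is the least query complexity of a $(1+\epsilon)$-estimator. Querying the $n$ singletons determines the support, so $q^*(n,\epsilon)\le n$.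

What should $q^*$ be? The support size counts points regardless of their masses, and the part of a response that ignores the masses is the bit telling whether $D(S)>0$. These bits already give an estimator. Let $k=|\operatorname{supp}(D)|$ and let $S$ contain each point independently with probability $2^{-t}$. Then $S$ misses the support with probability $(1-2^{-t})^k$, which is close to $1$ when $t$ is much larger than $\log_2k$ and close to $0$ when $t$ is much smaller. A binary search over $t\in[0,\log_2n]$ locates $\log_2 k$ up to an additive constant in about $\log_2\log_2n$ steps. After that, for $p$ of order $1/k$, the number $(1-p)^k$ is the bias of a coin that we can toss, it determines $k$, and estimating it to relative accuracy $\epsilon$ takes order $\epsilon^{-2}$ tosses. This suggests the answer $\log\log n+\epsilon^{-2}$, provided that the rest of the response is of no help.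

For natural families of distributions the rest of the response helps enormously. If $D$ is uniform on its support, two queries suffice: query $[n]$, receive a sample $x$, query $\{x\}$ and output $1/D(\{x\})$. Making the masses very different does not repair this. For $A\subseteq\{2,\dots,n\}$ put mass $2^{-x}$ on each $x\in A$ and the remaining mass on the point $1$; the single query $\{2,\dots,n\}$ returns $\sum_{x\in A}2^{-x}$, whose binary expansion spells out $A$. A response contains a real number, so no count of bits limits what it reveals. A lower bound needs distributions on which exact masses say almost nothing.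

The problem is taken from Chakraborty, Kumar and Meel~\cite{CKM}. It is the conjecture that $\Omega\big(\log\log n+\frac1{\epsilon^2\log(1/\epsilon)}\big)$ queries are necessary, read as follows.

\medskip
\noindent\textbf{Conjecture.} \emph{There are an absolute constant $c>0$ and a function $N:(0,1/2]\to\mathbb N$ such that for all $\epsilon\in(0,1/2]$ and $n\ge N(\epsilon)$,}
\[
q^*(n,\epsilon)\ \ge\ c\Big(\log\log n+\frac1{\epsilon^2\log(1/\epsilon)}\Big).
\]

\noindent Some condition such as $n\ge N(\epsilon)$ is needed, because $q^*(n,\epsilon)\le n$ for every $\epsilon$. We prove the conjecture, with $\epsilon^{-2}$ in place of $\epsilon^{-2}/\log(1/\epsilon)$.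

\begin{theorem}\label{thm:lower}
Let $0<\epsilon\le1/2$.
\begin{itemize}
\item[(a)] If $n\ge4$, then $q^*(n,\epsilon)\ge\log_2\log_2n-4$.
\item[(b)] If $n\ge1250/\epsilon^2$, then $q^*(n,\epsilon)\ge3\cdot10^{-5}/\epsilon^2$.
\item[(c)] If $n\ge N(\epsilon):=\max(2^{256},\lceil1250/\epsilon^2\rceil)$, then
\[
q^*(n,\epsilon)\ \ge\ \frac12\Big(\frac12\log_2\log_2n+\frac{3\cdot10^{-5}}{\epsilon^2}\Big)\ \ge\ 10^{-5}\Big(\log\log n+\frac1{\epsilon^2\log(1/\epsilon)}\Big),
\]
where $\log$ is the logarithm to base $e$ or to base $2$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:tight}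
There are absolute constants $c,C>0$ such that for all $n\ge3$ and $\epsilon\in(0,1/2]$,
\[
\max\{\log_2\log_2n-4,\ c\min(n,\epsilon^{-2})\}\ \le\ q^*(n,\epsilon)\ \le\ \min\{n,\ \log_2\log_2n+C\epsilon^{-2}\}.
\]
Consequently $q^*(n,\epsilon)=\Theta(\log\log n+\min(n,\epsilon^{-2}))$, and $q^*(n,\epsilon)=\log_2\log_2n+O_\epsilon(1)$ for fixed $\epsilon$. Both upper bounds are attained by algorithms that use only the bits telling whether $D(S)>0$.
\end{theorem}

Section~\ref{sec:example} shows on four points how random weights hide support points. Sections~\ref{sec:basis} and~\ref{sec:reduction} turn this into a reduction from \textsc{Cond-Eval} to a purely combinatorial oracle. The two lower bounds are then proved against that oracle, by counting transcripts (Section~\ref{sec:loglog}) and by bounding a divergence (Section~\ref{sec:eps}). Section~\ref{sec:upper} contains the upper bound.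

\medskip
\noindent\textbf{Total variation.} The total variation distance of two laws $P,P'$ is $\sup_{\mathcal E}|P(\mathcal E)-P'(\mathcal E)|$ over events $\mathcal E$. We use four facts. It does not increase when the same function is applied to both random variables. It is at most $\Pr[Z\ne Z']$ for any jointly distributed $Z\sim P$, $Z'\sim P'$. If two experiments use a seed with the same law, their distance is at most the average over the seed of the distances for a fixed seed. Finally, if $P,P'$ are finitely supported and $P(a)=P'(a)$ for every point $a$ of a set $\mathcal G$, then the distance is at most $P(\mathcal G^c)$, since $P(\mathcal E)-P'(\mathcal E)=P(\mathcal E\setminus\mathcal G)-P'(\mathcal E\setminus\mathcal G)$.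

\section{Four points}\label{sec:example}

Let $X_1,\dots,X_4$ be distinct points with independent weights $w_1,\dots,w_4$, where $w_s$ is a uniform integer in $[R_s,2R_s)$ and $R_1\gg R_2\gg R_3\gg R_4$ are integers. We call $s$ the \emph{scale} of $X_s$. Let the algorithm see the unnormalized weight $w(S)$ of each queried set; this is at least as informative as the mass $w(S)/w([n])$. A sample from $S$ is, with probability close to $1$, the heaviest point of $S$, so we concentrate on the numbers. The whole method rests on one observation: the uniform law on $R$ consecutive integers and its shift by an integer $t$ are at distance at most $|t|/R$.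

Suppose the queries $S_0=[n],S_1,S_2$ contain the points as follows, and let $a_j=w(S_j)$.
\[
\begin{array}{c|cccc}
 & X_1&X_2&X_3&X_4\\\hline
S_0&1&1&1&1\\
S_1&1&1&0&0\\
S_2&1&0&1&0
\end{array}
\]
The first answer $a_0=w_1+(w_2+w_3+w_4)$ is $w_1$ shifted by an independent amount below $2(R_2+R_3+R_4)$. Its law is almost that of $w_1$, so it does not tell whether $X_2,X_3,X_4$ are present. After the second query,
\[
(a_0,a_1)=(w_1+w_2)\,(1,1)+(w_3+w_4)\,(1,0).
\]
The size of $a_0-a_1$ exposes scale $3$, while $w_2$ is absorbed in $w_1$ and $w_4$ in $w_3$. After the third query the columns $v_1,\dots,v_4$ of the table are all different, so the queries separate $X_4$ from the other points. But $v_4=v_2+v_3-v_1$, and hence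
\[
(a_0,a_1,a_2)=(w_1-w_4)\,v_1+(w_2+w_4)\,v_2+(w_3+w_4)\,v_3 .
\]
Given $w_4$, the coefficient triple is a shift of $(w_1,w_2,w_3)$, at distance at most $w_4(R_1^{-1}+R_2^{-1}+R_3^{-1})$ from it. So $X_4$ is still invisible. What hides a point is that its membership vector lies in the linear span of the vectors of heavier points, and $j+1$ queries allow only $j+1$ independent vectors.

The answers can even be imitated by someone who learns only which scale becomes visible at each step, here $1$, then $3$, then $2$. Draw independent copies $\tilde w_s$ of the weights and keep a fictitious weight $y_b$ on each visible point $X_b$. Start with $y_1=\tilde w_1$ and answer $a_0=\tilde w_1$. When scale $3$ appears, move weight $\tilde w_3$ from $X_1$ to $X_3$; this does not change the answer to $S_0$, and the answer to $S_1$ is $\tilde w_1-\tilde w_3$. When scale $2$ appears, move $\tilde w_2$ from $X_1$ to $X_2$; this does not change the answers to $S_0,S_1$, and the answer to $S_2$ is $y_1+y_3=\tilde w_1-\tilde w_2$. The final triple $(\tilde w_1-\tilde w_2-\tilde w_3,\ \tilde w_2,\ \tilde w_3)$ is again a uniform triple in which each entry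 is shifted by lighter weights, so it is close in law to the true triple.

Two difficulties remain. The linear relations can have fractional coefficients, and then the shifts leave the integers. And the queries are adaptive, so the relations depend on the very weights that are to absorb the shifts. The first is met by placing the weights in nested lattices, the second by computing the probability of each individual vector of answers.

\section{Greedy bases and the basis oracle}\label{sec:basis}

Fix a number $M\ge1$ of scales. A \emph{configuration} is a tuple $\sigma=(X_1,\dots,X_M)$ with $X_s\in[n]\cup\{\bot\}$; repetitions are allowed. Scale $s$ is \emph{active} if $X_s\ne\bot$. Put $\operatorname{supp}(\sigma)=\{X_s:s\text{ active}\}$, and call $\sigma$ \emph{nonempty} if some scale is active. For sets $S_0,\dots,S_j\subseteq[n]$ let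
\[
v^j(x)=(\mathbf 1_{S_0}(x),\dots,\mathbf 1_{S_j}(x))\in\{0,1\}^{j+1},\qquad v^j_s=v^j(X_s)\ \text{ for active }s,
\]
and define the \emph{greedy basis}
\[
B^j=\big\{s\text{ active}:\ v^j_s\notin\operatorname{span}\{v^j_t:\ t<s,\ t\text{ active}\}\big\}.
\]
For $j=-1$ all vectors are the zero vector of $\mathbb R^0$ and $B^{-1}=\emptyset$. In Section~\ref{sec:example}, $B^0=\{1\}$, $B^1=\{1,3\}$ and $B^2=\{1,2,3\}$. The \emph{top element} $\operatorname{top}(S)$ of a set $S$ is $X_s$ for the smallest active $s$ with $X_s\in S$, and is a symbol ``null'' if there is no such $s$.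

\begin{lemma}\label{lem:basis}
Let $m\ge1$, $H=m!$, $Q=H!$ and $-1\le j\le m-1$.
\begin{itemize}
\item[(i)] The vectors $v^j_b$, $b\in B^j$, are linearly independent, and every active $s\notin B^j$ has a unique expansion $v^j_s=\sum_{b\in B^j,\,b<s}\mu_{s,b}v^j_b$.
\item[(ii)] The coefficients in (i) satisfy $|\mu_{s,b}|\le H$ and $Q\mu_{s,b}\in\mathbb Z$.
\item[(iii)] If $j\ge0$, then $B^{j-1}\subseteq B^j$ and $|B^j|\le|B^{j-1}|+1$.
\item[(iv)] If $j\ge0$, then $\operatorname{top}(S_j)=X_s$ for the smallest $s\in B^j$ with $X_s\in S_j$, and it is null if there is no such $s$.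
\end{itemize}
\end{lemma}

\begin{proof}
(i) No $v^j_b$ with $b\in B^j$ lies in the span of the earlier ones, which gives independence. By induction on $s$, the vectors $v^j_t$ with $t<s$ active span the same space as the $v^j_b$ with $b\in B^j$, $b<s$, because a scale outside $B^j$ does not enlarge the span. This gives the expansion, and independence makes it unique.

(ii) Let $r\le j+1\le m$ be the number of $b\in B^j$ with $b<s$; if $r=0$ there is nothing to prove. The matrix with these columns $v^j_b$ has rank $r$, so some $r$ of its rows form a nonsingular matrix. By Cramer's rule applied to these rows, $\mu_{s,b}$ is a quotient of two determinants of $0/1$ matrices of order $r$. Such a determinant is a sum of $r!$ terms in $\{0,\pm1\}$, hence an integer of absolute value at most $H$. The denominator has absolute value in $\{1,\dots,H\}$, so $|\mu_{s,b}|\le H$ and the denominator divides $H!=Q$.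

(iii) If an active $s$ is not in $B^j$, deleting the last coordinate from the relation that shows this gives $s\notin B^{j-1}$. By (i), $|B^j|$ is the dimension of the span of all $v^j_s$. Deleting the last coordinate maps this span onto the span of all $v^{j-1}_s$ with kernel of dimension at most $1$.

(iv) Let $s$ be the smallest active scale with $X_s\in S_j$. The last coordinate of $v^j_s$ is $1$ and that of every earlier $v^j_t$ is $0$, so $s\in B^j$.
\end{proof}

By (iii), the following oracle is well defined. The \emph{basis oracle} of $\sigma$ answers the query $S_j$, asked after $S_0,\dots,S_{j-1}$, with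
\[
g_j=\begin{cases}(s_*,X_{s_*})&\text{if }B^j\setminus B^{j-1}=\{s_*\},\\ \text{``none''}&\text{if }B^j=B^{j-1}.\end{cases}
\]
After this answer the algorithm knows $B^j$ and the points $X_b$, $b\in B^j$. An algorithm for the basis oracle again has a seed, independent of $\sigma$, and for a fixed seed its queries and output are functions of the answers so far.

\begin{proposition}\label{prop:reduction}
Let $M\ge1$ and suppose that there is a $(1+\epsilon)$-estimator $\mathcal A$ on $[n]$ with query complexity at most $q$. Then there is an algorithm $\mathcal A'$ for the basis oracle with $M$ scales that makes exactly $q+1$ queries, the first of which is $S_0=[n]$, and that for every nonempty configuration $\sigma$ outputs a $(1+\epsilon)$-approximation of $|\operatorname{supp}(\sigma)|$ with probability at least $\frac23-\frac1{100}$.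
\end{proposition}

\section{Proof of the reduction}\label{sec:reduction}

Pad $\mathcal A$ with queries $\emptyset$ so that it makes exactly $q$ queries. Put $m=q+1$, $H=m!$, $Q=H!$.

\subsection{The weights}

Integer weights, as in Section~\ref{sec:example}, are not enough. Take $S_0=[n]$ and let $X_1,X_2,X_3$ lie in the three pairs among $S_1,S_2,S_3$, one point for each pair, $X_4$ in none of these sets and $X_5$ in all of them. Then $v_5^3=\frac12(v_1^3+v_2^3+v_3^3-v_4^3)$, so scale $5$ is not in the basis. Yet $a_1+a_2+a_3=2(w_1+w_2+w_3)+3w_5$ is odd when $w_5$ is odd, and this betrays $X_5$. By Lemma~\ref{lem:basis}(ii) all denominators divide $Q$, so the remedy is to make each weight divisible by one more power of $Q$ than the heavier weights.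

Let $\Lambda\ge2$ be an integer with $(16HM+4m)/\Lambda\le1/100$. For $1\le s\le M$ and $i\in\{0,1,2\}$ set
\[
R_s=Q^M\Lambda^{M-s},\qquad \rho_s=2H\sum_{t>s}R_t,\qquad W_{s,i}=Q^s\mathbb Z\cap[R_s+i\rho_s,\ 2R_s-i\rho_s),
\]
and write $W_s=W_{s,0}$. All $R_t$ and $\rho_t$ are multiples of $Q^M$, so $|W_s|=R_s/Q^s$. Summing a geometric series,
\begin{equation}\label{eq:geom}
\sum_{t>s}R_t\le\frac{R_s}{\Lambda-1}\le\frac{2R_s}\Lambda,\qquad\text{so}\qquad\rho_s\le\frac{4HR_s}\Lambda .
\end{equation}
The weight of scale $s$ will be uniform on $W_s$. The number $\rho_s$ bounds the shifts that lighter weights can cause, and $W_{s,1}$, $W_{s,2}$ are the points of $W_s$ that survive one or two such shifts.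

\begin{lemma}[Absorption]\label{lem:absorb}
Let $b\in[M]$ and $\eta=\sum_{s>b}\mu_sw_s$, where $w_s\in W_s$, $|\mu_s|\le H$ and $Q\mu_s\in\mathbb Z$. Then $y\pm\eta\in W_{b,i-1}$ for all $y\in W_{b,i}$ and $i\in\{1,2\}$. Moreover $|W_b\setminus W_{b,2}|/|W_b|\le16H/\Lambda$.
\end{lemma}

\begin{proof}
For $s>b$ we have $\mu_sw_s\in Q^{s-1}\mathbb Z\subseteq Q^b\mathbb Z$, so $\eta\in Q^b\mathbb Z$, and $|\eta|\le H\sum_{s>b}2R_s=\rho_b$. This gives the first claim. The set $W_b\setminus W_{b,2}$ lies in $[R_b,R_b+2\rho_b)\cup[2R_b-2\rho_b,2R_b)$. Each of these half-open intervals has length a multiple of $Q^b$ and so contains exactly $2\rho_b/Q^b$ multiples of $Q^b$. The ratio is at most $4\rho_b/R_b\le16H/\Lambda$ by \eqref{eq:geom}.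
\end{proof}

For a nonempty configuration $\sigma$ and $w\in W_1\times\dots\times W_M$ put
\[
w(S)=\sum_{s\text{ active}}w_s\mathbf 1_S(X_s),\qquad D_{\sigma,w}(x)=\frac{w(\{x\})}{w([n])} .
\]
This is a distribution on $[n]$ with support $\operatorname{supp}(\sigma)$. From now on $w_1,\dots,w_M$ are independent and $w_s$ is uniform on $W_s$.

\subsection{Removing the normalization and the samples}

The masses $D_{\sigma,w}(S)$ are not linear in $w$, so we hand the algorithm the normalizing constant at the price of one query. The \emph{weight oracle} answers $S$ with $w(S)$ and, if this is positive, with a sample $x\in S$ drawn with probability $w(\{x\})/w(S)$. Let $\mathcal B$ be the algorithm that queries $S_0=[n]$, receives $a_0$, ignores the sample, and then runs $\mathcal A$: it forwards the queries $S_1,\dots,S_q$ of $\mathcal A$ and passes the numbers $a_j/a_0$ and the samples back. With the weight oracle, the output of $\mathcal B$ has the same law as the output of $\mathcal A$ on $D_{\sigma,w}$. We shall also feed $\mathcal B$ with artificial responses, so we extend it to all sequences of responses: once $a_0\le0$, or the responses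 passed to $\mathcal A$ cannot arise from any distribution, $\mathcal B$ queries $\emptyset$ until it has made $m$ queries and outputs $0$.

The \emph{top oracle} answers $S$ with $w(S)$ and $\operatorname{top}(S)$. A sample of the weight oracle can be drawn by choosing an active scale $t$ with $X_t\in S$ with probability $w_t/w(S)$ and returning $X_t$. If $s$ is the smallest such scale, then by \eqref{eq:geom}
\[
\Pr[t\ne s]\le\sum_{t>s}\frac{w_t}{w_s}\le\frac{2\sum_{t>s}R_t}{R_s}\le\frac4\Lambda .
\]
Run $\mathcal B$ with both oracles, with the same seed and the same $w$. The runs coincide until a sample differs from the top element, and this happens with probability at most $4m/\Lambda$. So the two output laws are within $4m/\Lambda$ of each other. We call $\mathcal B$ with the top oracle the \emph{real process}.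

\subsection{The simulator}

The seed of $\mathcal A'$ consists of the seed of $\mathcal A$ and independent $\tilde w_1,\dots,\tilde w_M$ with $\tilde w_s$ uniform on $W_s$. The algorithm $\mathcal A'$ runs $\mathcal B$, forwards each query $S_j$ to the basis oracle, and manufactures a response for $\mathcal B$. If $g_0$ is ``none'', then $\sigma$ is empty, and $\mathcal A'$ queries $\emptyset$ from then on and outputs $0$. Otherwise it maintains fictitious weights $(\tilde y^j_b)_{b\in B^j}$, updated as follows.
\begin{itemize}
\item If $g_j$ is ``none'', then $\tilde y^j=\tilde y^{j-1}$.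
\item If $g_j=(s_*,X_{s_*})$, then $s_*\notin B^{j-1}$, so Lemma~\ref{lem:basis}(i) gives $v^{j-1}_{s_*}=\sum_{b\in B^{j-1}}\mu_bv^{j-1}_b$ with $\mu_b=0$ for $b>s_*$. Put $\tilde y^j_{s_*}=\tilde w_{s_*}$ and $\tilde y^j_b=\tilde y^{j-1}_b-\mu_b\tilde w_{s_*}$ for $b\in B^{j-1}$.
\end{itemize}
The response to $\mathcal B$ is the number $\tilde a_j=\sum_{b\in B^j}\tilde y^j_b\mathbf 1_{S_j}(X_b)$ and the sample $\operatorname{top}(S_j)$, which $\mathcal A'$ knows by Lemma~\ref{lem:basis}(iv). Finally $\mathcal A'$ outputs what $\mathcal B$ outputs. We call this the \emph{simulated process}. The update is designed to keep the earlier answers valid: it adds $\tilde w_{s_*}(v^{j-1}_{s_*}-\sum_b\mu_bv^{j-1}_b)=0$ to $\sum_b\tilde y^{j-1}_bv^{j-1}_b$. By induction on $j$,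
\begin{equation}\label{eq:invariant}
(\tilde a_0,\dots,\tilde a_j)=\sum_{b\in B^j}\tilde y^j_b\,v^j_b .
\end{equation}

\subsection{Comparing the two processes}

\begin{lemma}\label{lem:sim}
For every nonempty $\sigma$, the output law of $\mathcal A$ on $D_{\sigma,w}$, with $w$ random, and the output law of $\mathcal A'$ on $\sigma$ are within total variation distance $1/100$.
\end{lemma}

Lemma~\ref{lem:sim} implies Proposition~\ref{prop:reduction}: for each $w$ the output of $\mathcal A$ on $D_{\sigma,w}$ lies with probability at least $2/3$ in the set of $(1+\epsilon)$-approximations of $|\operatorname{supp}(\sigma)|$, and this set does not depend on $w$.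

\begin{proof}
By the choice of $\Lambda$ it suffices to show that the outputs of the real and the simulated process are within $16HM/\Lambda$. Fix $\sigma$ and the seed of $\mathcal A$; only $w$ and $\tilde w$ remain random.

In either process the queries depend on the weights, and we remove this dependence by fixing the answers. For $a=(a_0,\dots,a_q)\in\mathbb R^m$ let $S_0(a)=[n]$, and let $S_j(a)$ be the query that $\mathcal B$ makes after receiving the numbers $a_0,\dots,a_{j-1}$ with the samples $\operatorname{top}(S_0(a)),\dots,\operatorname{top}(S_{j-1}(a))$. Both processes deliver top elements as samples. So in both, if the numerical answers are $a$, then the queries are the $S_j(a)$ and the output is one and the same function of $a$. It suffices to compare the laws $P_{\mathrm{real}}$ and $P_{\mathrm{sim}}$ of the vector of numerical answers, which are finitely supported.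

For a given $a$, form $v^j_s$ and $B^j$ with the sets $S_j(a)$, and let $B=B^q$. These objects are not random. Call $a$ \emph{good} if $a=\sum_{b\in B}y_bv^q_b$ with $y_b\in W_{b,1}$ for all $b\in B$. We show that
\begin{equation}\label{eq:equal}
P_{\mathrm{real}}(a)=\prod_{b\in B}|W_b|^{-1}=P_{\mathrm{sim}}(a)\qquad\text{for good }a,
\end{equation}
and that the real answers are good with probability at least $1-16HM/\Lambda$. The last fact on total variation in Section~\ref{sec:intro} then finishes the proof.

\emph{The real process.} Let $a\in\mathbb R^m$ be arbitrary. By induction on $j$, the real answers equal $a$ if and only if $w(S_j(a))=a_j$ for all $j$, that is, $\sum_{s\text{ active}}w_sv^q_s=a$. Expanding the vectors outside $B$ by Lemma~\ref{lem:basis}(i),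
\begin{equation}\label{eq:real}
\sum_{s\text{ active}}w_sv^q_s=\sum_{b\in B}(w_b+\eta_b)v^q_b,\qquad \eta_b=\sum_{s\text{ active},\ s\notin B,\ s>b}\mu_{s,b}w_s .
\end{equation}
Let $a$ be good. By linear independence the event in question is $\{w_b=y_b-\eta_b\text{ for all }b\in B\}$. The shifts $\eta_b$ are functions of $(w_s)_{s\notin B}$, which is independent of $(w_b)_{b\in B}$, and whatever their values, $y_b-\eta_b\in W_b$ by Lemmas~\ref{lem:basis}(ii) and~\ref{lem:absorb}. Conditioning on $(w_s)_{s\notin B}$ gives the first equality in \eqref{eq:equal}.

Next suppose $w_s\in W_{s,2}$ for all $s\in[M]$, and let $a$ be the vector of real answers. By \eqref{eq:real} its coefficients are $y_b=w_b+\eta_b$, and these lie in $W_{b,1}$ by Lemma~\ref{lem:absorb}. So $a$ is good. By Lemma~\ref{lem:absorb} and a union bound over the $M$ scales, the supposition fails with probability at most $16HM/\Lambda$.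

\emph{The simulated process.} Let $a$ be good. Deleting coordinates from $a=\sum_{b\in B}y_bv^q_b$ and applying Lemma~\ref{lem:basis}(i), we see that each prefix has a unique expansion
\begin{equation}\label{eq:prefix}
(a_0,\dots,a_j)=\sum_{b\in B^j}y^j_bv^j_b,
\end{equation}
with $y^q=y$. Delete the last coordinate in \eqref{eq:prefix} and compare with the expansion for $j-1$. If $B^j=B^{j-1}$, uniqueness gives $y^j=y^{j-1}$. If $s_*$ enters at time $j$, substituting $v^{j-1}_{s_*}=\sum_b\mu_bv^{j-1}_b$ gives
\begin{equation}\label{eq:rec}
y^j_b=y^{j-1}_b-\mu_b\,y^j_{s_*}\qquad(b\in B^{j-1}).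
\end{equation}
This is the update rule of the simulator, with $y^j_{s_*}$ in place of $\tilde w_{s_*}$. Suppose that the simulator has answered $a_0,\dots,a_{j-1}$. Then its queries up to time $j$ are $S_0(a),\dots,S_j(a)$, and $\tilde y^{j-1}=y^{j-1}$ by \eqref{eq:invariant} and uniqueness. For the same reason, $\tilde a_j=a_j$ if and only if $\tilde y^j=y^j$. If no scale enters, this holds automatically. If $s_*$ enters, it holds if and only if $\tilde w_{s_*}=y^j_{s_*}$, by \eqref{eq:rec}. For $b\in B$ let $j_b$ be the time at which $b$ enters and $z_b=y^{j_b}_b$. We conclude that the simulated answers equal $a$ if and only if $\tilde w_b=z_b$ for all $b\in B$.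

It remains to see that the required values $z_b$ are available, that is, $z_b\in W_b$. Iterating \eqref{eq:rec} from time $j_b$ to time $q$ gives
\[
z_b=y_b+\sum_{p\in B,\ p>b,\ j_p>j_b}\mu^{(p)}_b\,z_p,
\]
where $\mu^{(p)}_b$ is the coefficient of $v^{j_p-1}_b$ in the expansion of $v^{j_p-1}_p$; scales $p<b$ do not contribute, since their expansions do not involve $b$. These coefficients satisfy Lemma~\ref{lem:basis}(ii). Argue by downward induction on $b\in B$: if $z_p\in W_p$ for all $p\in B$ with $p>b$, then $y_b\in W_{b,1}$ and Lemma~\ref{lem:absorb} give $z_b\in W_b$. This proves the second equality in \eqref{eq:equal}.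
\end{proof}

\section{The term $\log\log n$}\label{sec:loglog}

An answer of the basis oracle names a scale and a point, so in general it has many possible values. We choose a nested family of configurations on which it has only two.

\begin{proof}[Proof of Theorem~\ref{thm:lower}(a)]
Let $q=q^*(n,\epsilon)$, $J=\lfloor\log_4n\rfloor+1\ge\frac12\log_2n$ and $M=4^{J-1}\le n$, and let $\mathcal A'$ be given by Proposition~\ref{prop:reduction}. For $1\le k\le M$ let $\sigma_k=(1,2,\dots,k,\bot,\dots,\bot)$, so that $|\operatorname{supp}(\sigma_k)|=k$. Let $K=\{4^i:0\le i<J\}$.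

Fix the seed of $\mathcal A'$. We claim that, as $k$ ranges over $K$, at most $2^q$ sequences $(g_0,\dots,g_q)$ occur. For given query sets, whether $s\in B^j$ depends only on $X_1,\dots,X_s$, so $B^j(\sigma_k)=B^j(\sigma_M)\cap[k]$. Consider the values $k$ that produce given answers $g_0,\dots,g_{j-1}$. For all of them the sets $S_0,\dots,S_j$ are the same. If, for these sets, $B^j(\sigma_M)\setminus B^{j-1}(\sigma_M)=\{s_*\}$, then $g_j=(s_*,s_*)$ when $k\ge s_*$ and $g_j$ is ``none'' when $k<s_*$. If the difference is empty, $g_j$ is ``none''. So each history has at most two continuations, and $g_0=(1,1)$ for all $k$ because $S_0=[n]$. The claim follows, and at most $2^q$ output values occur.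

Since $\epsilon\le1/2$, a $(1+\epsilon)$-approximation of $k$ lies in $[k/1.5,\ 1.5k]$, and these intervals are disjoint for $k\in K$ because $1.5\cdot4^i<4^{i+1}/1.5$. So each output value is correct for at most one $k\in K$, and for each seed $\mathcal A'$ is correct on at most $2^q$ of the $\sigma_k$, $k\in K$. Averaging over the seed,
\[
\Big(\frac23-\frac1{100}\Big)J\ \le\ \sum_{k\in K}\Pr[\mathcal A'\text{ is correct on }\sigma_k]\ \le\ 2^q .
\]
Hence $2^q\ge J/2\ge\frac14\log_2n$, and in particular $q\ge\log_2\log_2n-4$.
\end{proof}

On this family the query $\{4^i\}$ tells whether $k\ge4^i$, so binary search finds $k\in K$ with $\lceil\log_2J\rceil$ queries. The proof says that nothing is essentially better.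

\section{The term $\epsilon^{-2}$}\label{sec:eps}

The supports $[k]$ cannot give this term: once $k$ is known within a factor $4$, binary search with singletons finds it within $1+\epsilon$ in $O(\log(1/\epsilon))$ more queries. So the points $X_s$ must be random. It also matters which scales are active. Suppose they were $1,\dots,k$ with $k=n/2$ or $k=(1/2+\Delta)n$, and the $X_s$ were independent and uniform. In the second case the smallest scale with $X_s=x$ exceeds $n/2$ with probability $(1-1/n)^{n/2}(1-(1-1/n)^{\Delta n})$, of order $\Delta$, and by Lemma~\ref{lem:basis}(iv) the query $\{x\}$ exposes it. In the first case this is impossible, and one expects to see it within order $1/\Delta$ queries. We therefore make each scale active independently with probability $\theta$, for two nearby values of $\theta$. Then every answer is possible under both values, and we shall see that each contributes only $O(\Delta^2)$ to the divergence.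

\subsection{Tools}

For laws $P,P'$ on a finite set with the same support, $\mathrm{KL}(P\|P')=\sum_zP(z)\ln(P(z)/P'(z))$, and $\mathrm{kl}(a,b)$ is this quantity for two coins with success probabilities $a,b\in(0,1)$. The \emph{chain rule} states that for laws of a sequence $(g_0,\dots,g_q)$, $\mathrm{KL}(P\|P')$ is the sum over $j$ of the $P$-average, over the history $g_{<j}=(g_0,\dots,g_{j-1})$, of the divergence between the conditional laws of $g_j$ given $g_{<j}$. \emph{Pinsker's inequality} bounds the total variation distance by $\sqrt{\mathrm{KL}(P\|P')/2}$. From $\ln u\le u-1$,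
\begin{equation}\label{eq:kl}
\mathrm{kl}(a,b)\le\frac{a^2}b+\frac{(1-a)^2}{1-b}-1=\frac{(a-b)^2}{b(1-b)} .
\end{equation}
The \emph{Efron--Stein inequality} states that for $Y=f(X_1,\dots,X_M)$ with independent $X_s$, $\operatorname{Var}Y\le\frac12\sum_s\mathbb E(Y-Y^{(s)})^2$, where $Y^{(s)}$ is obtained by replacing $X_s$ with an independent copy. \emph{Bernoulli's inequality} is $(1-u)^r\ge1-ru$ for $u\in[0,1]$ and integers $r\ge1$.

\begin{lemma}\label{lem:one}
If $n\ge3$, then $q^*(n,\epsilon)\ge1$. If moreover $\epsilon>1/32$, then $q^*(n,\epsilon)\ge\epsilon^{-2}/1024$.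
\end{lemma}

\begin{proof}
Without queries the output law is the same for supports of sizes $1$ and $3$. As $\epsilon\le1/2$, it would give mass at least $2/3$ to each of the disjoint intervals $[\frac23,\frac32]$ and $[2,\frac92]$. The second claim holds since $\epsilon^{-2}<1024$.
\end{proof}

\subsection{Two laws on configurations}

Let $M=n$, $0<\Delta\le\frac14$, $\theta_0=\frac12$ and $\theta_1=\frac12+\Delta$. Under $P_i$ the $X_s$ are independent, with $\Pr[X_s=x]=\theta_i/n$ for $x\in[n]$ and $\Pr[X_s=\bot]=1-\theta_i$. Both laws give positive probability to every configuration. Let $Y=|\operatorname{supp}(\sigma)|$ and $E_i=\mathbb E_{P_i}Y=n\big(1-(1-\theta_i/n)^n\big)$.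

\begin{lemma}\label{lem:sizes}
Let $\epsilon\le1/32$, $n\ge1250/\epsilon^2$, $\Delta=8\epsilon$ and $d=\epsilon n/5$. Then $P_i(|Y-E_i|>d)\le1/100$ for $i=0,1$, and $(E_1-d)/(1+\epsilon)>(1+\epsilon)(E_0+d)$.
\end{lemma}

\begin{proof}
Changing one $X_s$ changes $Y$ by at most $1$, so $\operatorname{Var}Y\le n/2$ by Efron--Stein. Chebyshev's inequality gives $P_i(|Y-E_i|>d)\le(n/2)/d^2=12.5/(\epsilon^2n)\le1/100$; this is where $n\ge1250/\epsilon^2$ is needed. By Bernoulli's inequality $E_0\le n\theta_0=n/2$, and for $\theta\le\frac34$,
\[
\frac{d}{d\theta}\,n\big(1-(1-\theta/n)^n\big)=n(1-\theta/n)^{n-1}\ge n(1-\theta)\ge\frac n4 ,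
\]
so $E_1-E_0\ge n\Delta/4=2\epsilon n$. The last claim is equivalent to $E_1-E_0>\big((1+\epsilon)^2-1\big)E_0+\big((1+\epsilon)^2+1\big)d$. For $\epsilon\le1/32$ we have $(1+\epsilon)^2-1\le2.1\epsilon$ and $(1+\epsilon)^2\le1.07$, so the right side is at most $1.05\epsilon n+0.414\epsilon n<2\epsilon n$.
\end{proof}

\subsection{The information in one answer}

Fix a deterministic algorithm for the basis oracle and a history $g_{<j}$ that occurs for some configuration. The history determines $S_0,\dots,S_j$, the basis $B=B^{j-1}$ and the points $x_b=X_b$, $b\in B$. To compute the law of $g_j$ we need the conditional law of $\sigma$, and conditioning on an adaptive history could in principle couple the scales. It does not, because the history is a product event. For $s\in[M]\setminus B$ let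
\[
A_s=\big\{x\in[n]:\ v^{j-1}(x)\in\operatorname{span}\{v^{j-1}(x_b):b\in B,\ b<s\}\big\},
\]
\[
F_s=\big\{x\in A_s:\ v^{j}(x)\notin\operatorname{span}\{v^{j}(x_b):b\in B,\ b<s\}\big\}.
\]
The set $A_s$ consists of the positions where scale $s$ would so far have stayed hidden, and $F_s$ of those among them that the new query moves out of the span.

\begin{lemma}\label{lem:product}
The history $g_{<j}$ occurs for $\sigma$ if and only if $X_b=x_b$ for all $b\in B$ and $X_s\in A_s\cup\{\bot\}$ for all $s\notin B$. In that case $g_j=(s_*,X_{s_*})$ for the smallest $s_*\notin B$ with $X_{s_*}\in F_{s_*}$, and $g_j$ is ``none'' if there is no such scale.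
\end{lemma}

\begin{proof}
Necessity is Lemma~\ref{lem:basis}(i). For sufficiency, let $\sigma$ satisfy the conditions, let $i<j$, and form $B^i(\sigma)$ with the sets $S_0,\dots,S_i$ of the history. Deleting coordinates, every active $s\notin B$ has $v^i_s\in\operatorname{span}\{v^i(x_b):b\in B,\ b<s\}$. So such $s$ is not in $B^i(\sigma)$ and does not enlarge any span, and $B^i(\sigma)$ is the greedy basis of the family $(v^i(x_b))_{b\in B}$ alone. It is therefore the same for all $\sigma$ satisfying the conditions, among them a configuration $\sigma^\circ$ for which the history occurs. By induction on $i$, the run on $\sigma$ asks $S_i$ and receives the same answer as the run on $\sigma^\circ$.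

For the second claim, let $s_*$ be as stated, or $s_*=M+1$ if there is no such scale. Every active $s\notin B$ with $s<s_*$ has $X_s\in A_s\setminus F_s$, so $v^j_s$ lies in the span of the $v^j(x_b)$ with $b<s$. Thus $s\notin B^j$, and $s$ does not enlarge any span. If $s_*=M+1$, then $B^j=B$. Otherwise the $v^j_t$ with $t<s_*$ active span the same space as the $v^j(x_b)$ with $b<s_*$, which does not contain $v^j_{s_*}$. So $s_*\in B^j\setminus B$, and by Lemma~\ref{lem:basis}(iii) it is the only new scale.
\end{proof}

\begin{lemma}\label{lem:kl}
The divergence between the conditional laws of $g_j$ given $g_{<j}$ under $P_0$ and $P_1$ is at most $32\Delta^2$.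
\end{lemma}

For $j=0$ and $S_0=[n]$ we have $A_s=F_s=[n]$: the answer is the first active scale, a geometric variable with parameter $\theta_i$ cut off at $M$, together with a uniform point. The proof shows that every answer has this form, with success probabilities that vary with $s$.

\begin{proof}
Let $\alpha_s=|A_s|/n$ and $\beta_s=|F_s|/n\le\alpha_s$. A product law conditioned on a product event is a product law. So by Lemma~\ref{lem:product}, given the history and with parameter $\theta\in\{\theta_0,\theta_1\}$, the $X_s$, $s\notin B$, are independent, and
\[
\Pr[X_s=x]=\frac{\theta/n}{u_s(\theta)}\quad(x\in A_s),\qquad u_s(\theta)=1-\theta+\theta\alpha_s>0 .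
\]
The answer $g_j$ is produced by running through $s\notin B$ in increasing order and stopping at $s$ with probability $h_s(\theta)=\theta\beta_s/u_s(\theta)$; on stopping, $X_s$ is uniform on $F_s$, for both values of $\theta$. The chain rule, applied to the successive decisions to stop or continue and then to the point $X_s$, shows that the divergence equals
\begin{equation}\label{eq:hazard}
\sum_{s\notin B,\ \beta_s>0}P_0(\text{reach }s\mid g_{<j})\ \mathrm{kl}\big(h_s(\theta_0),h_s(\theta_1)\big);
\end{equation}
scales with $\beta_s=0$ are passed with probability $1$ under both laws and contribute nothing.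

There are up to $n$ terms, so a bound $O(\Delta^2)$ for each would be useless. We bound each term by a multiple of the stopping probability, since the process stops at most once. Fix $s$ with $\beta_s>0$, drop the index $s$, and write $h_i=h(\theta_i)$, $u_i=u(\theta_i)$. Since $\theta_1u_0-\theta_0u_1=\theta_1-\theta_0$,
\[
h_1-h_0=\frac{\beta\Delta}{u_0u_1},\qquad h_1\ge\frac{\beta}{2u_1},\qquad 1-h_1=\frac{1-\theta_1+\theta_1(\alpha-\beta)}{u_1}\ge\frac1{4u_1},
\]
where we used $\frac12\le\theta_1\le\frac34$. By \eqref{eq:kl}, and then $\beta=2u_0h_0$ and $u_0\ge1-\theta_0=\frac12$,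
\[
\mathrm{kl}(h_0,h_1)\le\frac{\beta^2\Delta^2}{u_0^2u_1^2}\cdot\frac{8u_1^2}{\beta}=\frac{8\beta\Delta^2}{u_0^2}=\frac{16h_0\Delta^2}{u_0}\le32\Delta^2h_0 .
\]
Thus \eqref{eq:hazard} is at most $32\Delta^2\sum_sP_0(\text{stop at }s\mid g_{<j})\le32\Delta^2$.
\end{proof}

\subsection{The lower bounds}

\begin{proof}[Proof of Theorem~\ref{thm:lower}(b)]
Here $n\ge1250/\epsilon^2\ge5000$. If $\epsilon>1/32$, Lemma~\ref{lem:one} suffices, since $1/1024>3\cdot10^{-5}$. Let $\epsilon\le1/32$, $\Delta=8\epsilon\le\frac14$, $q=q^*(n,\epsilon)$, $m=q+1$, and let $\mathcal A'$ be given by Proposition~\ref{prop:reduction} with $M=n$. Draw $\sigma$ from $P_i$, independently of the seed.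

The configuration is empty with probability $(1-\theta_i)^n\le2^{-n}\le1/100$. So the output $\hat s$ of $\mathcal A'$ is a $(1+\epsilon)$-approximation of $Y$ with probability at least $(\frac23-\frac1{100})(1-2^{-n})\ge\frac23-\frac2{100}$. By Lemma~\ref{lem:sizes}, with probability at least $\frac23-\frac3{100}>0.63$ this holds together with $|Y-E_i|\le d$. On this event $\hat s\le(1+\epsilon)(E_0+d)$ if $i=0$, and $\hat s\ge(E_1-d)/(1+\epsilon)>(1+\epsilon)(E_0+d)$ if $i=1$. Hence the event $\{\hat s\le(1+\epsilon)(E_0+d)\}$ has probability above $0.63$ under $P_0$ and below $0.37$ under $P_1$. As $\hat s$ is a function of the seed and of $(g_0,\dots,g_q)$, the joint laws of the seed and the answers under $P_0$ and $P_1$ are at distance at least $0.26$.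

For a fixed seed, the chain rule and Lemma~\ref{lem:kl} bound the divergence of the laws of $(g_0,\dots,g_q)$ by $32\Delta^2m=2048\epsilon^2m$. By Pinsker's inequality their distance is at most $32\epsilon\sqrt m$, and the same bound holds after averaging over the seed. So $32\epsilon\sqrt m\ge0.26$, which gives $m\ge6.6\cdot10^{-5}/\epsilon^2$. Since $q\ge1$ by Lemma~\ref{lem:one}, $q\ge m/2\ge3\cdot10^{-5}/\epsilon^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}(c)]
For $n\ge2^{256}$ we have $\log_2\log_2n\ge8$, so (a) gives $q^*\ge\frac12\log_2\log_2n$. Averaging this with (b) gives the first inequality. For the second, in either base $\log\log n\le\log_2\log_2n$ and $1/\log(1/\epsilon)\le1/\ln2<1.45$, while the coefficients in the middle expression are $\frac14\ge10^{-5}$ and $1.5\cdot10^{-5}\ge1.45\cdot10^{-5}$.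
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:tight}]
The bound $\log_2\log_2n-4$ is Theorem~\ref{thm:lower}(a) for $n\ge4$ and is negative for $n=3$. We prove $q^*(n,\epsilon)\ge c\min(n,\epsilon^{-2})$ with $c=2\cdot10^{-8}$. If $n\ge1250/\epsilon^2$, use Theorem~\ref{thm:lower}(b). If $\epsilon>1/32$, use Lemma~\ref{lem:one}. Otherwise $\epsilon':=\sqrt{1250/n}>\epsilon$. If $\epsilon'\le1/32$, then every $(1+\epsilon)$-estimator is a $(1+\epsilon')$-estimator and $n=1250/\epsilon'^2$, so
\[
q^*(n,\epsilon)\ge q^*(n,\epsilon')\ge3\cdot10^{-5}\cdot n/1250=2.4\cdot10^{-8}n\ge cn .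
\]
If $\epsilon'>1/32$, then $n<1250\cdot1024=1.28\cdot10^6$, so $cn<1\le q^*(n,\epsilon)$.
\end{proof}

\section{The upper bound}\label{sec:upper}

We make the algorithm sketched in Section~\ref{sec:intro} precise. The comparisons in the binary search are noisy, and a comparison at a point $t$ close to $\log_2k$ is unreliable. Repeating each comparison would multiply the leading term. Instead we shift the search interval by a random amount, so that the midpoint of a long interval is unlikely to be near $\log_2k$, and we stop at length $64$. The error probabilities then form a geometric series with a small sum, and one query per step suffices.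

\begin{proposition}\label{prop:upper}
For $n\ge3$ and $\epsilon\in(0,1/2]$ there is a $(1+\epsilon)$-estimator that uses only the bits telling whether $D(S)>0$ and makes at most $\log_2\log_2n+C\epsilon^{-2}$ queries, where $C=10e^24^{66}+1$.
\end{proposition}

\begin{proof}
Let $k=|\operatorname{supp}(D)|$, $\ell=\log_2n$ and $\kappa=\log_2k\in[0,\ell]$. Let $r=\max(0,\lceil\log_2(\ell/32)\rceil)$ and $L=64\cdot2^r\ge2\ell$. Then $r\le\max(0,\log_2\ell-4)\le\log_2\log_2n$. A \emph{$p$-random set} contains each point of $[n]$ independently with probability $p$; all random sets below are independent.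

\emph{Stage 1 ($r$ queries).} Draw $U$ uniformly from $[0,L/2]$. The interval $[-U,L-U]$ contains $[0,\ell]$ and hence $\kappa$. Bisect it $r$ times: if $t$ is the current midpoint, query a $\min(1,2^{-t})$-random set $S$, and keep the right half if $D(S)>0$ and the left half otherwise. Call the decision \emph{wrong} if $t\le\kappa$ and the left half is kept, or $t>\kappa$ and the right half is kept. A decision at $t$ is wrong with probability at most $2^{-|t-\kappa|}$:
\begin{itemize}
\item if $t\le0$, then $S=[n]$ and the right half is kept;
\item if $0<t\le\kappa$, the probability is $(1-2^{-t})^k\le e^{-2^{\kappa-t}}\le2^{-(\kappa-t)}$, because $e^{-y}\le1/y$ for $y>0$;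
\item if $t>\kappa$, a union bound over the support gives at most $k2^{-t}=2^{-(t-\kappa)}$.
\end{itemize}
Let $t_i$ be the $i$-th midpoint when the first $i-1$ decisions are right; it is a function of $U$. The first wrong decision is the $i$-th one with probability at most $\mathbb E\,2^{-|t_i-\kappa|}$. The interval bisected at step $i$ has length $L_i=L2^{1-i}=64\cdot2^{r-i+1}$. The position $Z=\kappa+U$ of $\kappa$, measured from the left end $-U$, is uniform on a window of length $L/2$, and $Z<L$ with probability $1$. Along right decisions the $i$-th interval begins at position $L_i\lfloor Z/L_i\rfloor$, so $|t_i-\kappa|=|(Z\bmod L_i)-L_i/2|$. For $i\ge2$ the window length $L/2$ is an integer multiple of $L_i$, so $Z\bmod L_i$ is uniform on $[0,L_i)$, $|t_i-\kappa|$ is uniform on $[0,L_i/2]$, and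
\[
\mathbb E\,2^{-|t_i-\kappa|}\le\frac2{L_i}\int_0^\infty2^{-u}\,du=\frac2{L_i\ln2}.
\]
For $i=1$ the density of $Z$ is at most $2/L_1$, so $\mathbb E\,2^{-|t_1-\kappa|}\le\frac2{L_1}\int_{\mathbb R}2^{-|u|}\,du=\frac4{L_1\ln2}$. Since $L_1\ge128$ when $r\ge1$, and $\sum_{i\le r}1/L_i\le1/64$, some decision is wrong with probability at most
\[
\frac1{\ln2}\Big(\frac4{128}+\frac2{64}\Big)=\frac1{16\ln2}<0.1 .
\]

\emph{Stage 2.} Let $[\tau,\tau+64]$ be the final interval, and suppose that it contains $\kappa$, as it does when no decision was wrong. Let $p=\min(\frac12,2^{-\tau-64})$ and $\lambda=-\ln(1-p)$. Then $p\le\lambda\le p/(1-p)\le2p$. Also $kp\le2^{\kappa-\tau-64}\le1$ and $kp=\min(k/2,2^{\kappa-\tau-64})\ge2^{-64}$, so $2^{-64}\le\lambda k\le2$. Query $T=\lceil10e^24^{66}/\epsilon^2\rceil$ $p$-random sets and let $\hat f$ be the fraction of them with $D(S)=0$. Its mean is $f=(1-p)^k=e^{-\lambda k}\ge e^{-2}$ and its variance is at most $f/T$. Output $\hat s=-\ln(\hat f)/\lambda$, or $0$ if $\hat f=0$. With $\delta=\epsilon2^{-66}$, Chebyshev's inequality gives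
\[
\Pr\big[|\hat f/f-1|>\delta\big]\le\frac1{T\delta^2f}\le\frac{e^24^{66}}{T\epsilon^2}\le\frac1{10}.
\]
Outside this event $|\ln\hat f-\ln f|\le2\delta$, because $|\ln(1+u)|\le2|u|$ for $|u|\le\frac12$. Since $k=-\ln(f)/\lambda$,
\[
\Big|\frac{\hat s}k-1\Big|=\frac{|\ln\hat f-\ln f|}{\lambda k}\le2^{65}\delta=\frac\epsilon2 .
\]
As $(1+\epsilon)(1-\epsilon/2)=1+\epsilon(1-\epsilon)/2\ge1$, we get $\frac1{1+\epsilon}\le1-\frac\epsilon2\le\hat s/k\le1+\frac\epsilon2$. The total failure probability is below $0.2<1/3$, and the number of queries is $r+T\le\log_2\log_2n+C\epsilon^{-2}$.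
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:tight}]
The upper bound follows from Proposition~\ref{prop:upper} and from the $n$ singleton queries, which also use only the bits telling whether $D(\{x\})>0$. For the order of magnitude, $C\ge1$ gives $q^*\le\log_2\log_2n+C\min(n,\epsilon^{-2})$. Conversely, $q^*\ge1$ by Lemma~\ref{lem:one}, so the lower bound gives $\log_2\log_2n\le q^*+4\le5q^*$ and $\min(n,\epsilon^{-2})\le q^*/c$, whence $\log_2\log_2n+\min(n,\epsilon^{-2})\le(5+1/c)\,q^*$. For fixed $\epsilon$, the two bounds give $-4\le q^*-\log_2\log_2n\le C\epsilon^{-2}$.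
\end{proof}

\begin{thebibliography}{9}

\bibitem{CKM}
Diptarka Chakraborty, Gunjan Kumar and Kuldeep S. Meel,
\emph{Support Size Estimation: The Power of Conditioning},
arXiv:2211.11967 (2022).

\end{thebibliography}
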